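\title{Symmetric labelings and full simplices:\\ the range of validity of a conjecture of Simmons and Su}

\begin{abstract}
Let $S^N_k$ be the join of $N+1$ copies of a $k$-point set, with the symmetric group $\mathrm{Sym}(k)$ permuting the $k$ points of all copies simultaneously. A conjecture of Simmons and Su concerns $\mathrm{Sym}(k)$-invariant triangulations of $S_k^{n(k-1)}$ whose vertices are labeled equivariantly by $n$ copies of the $k$-point set. It asserts that some simplex carries all $k$ labels of one copy. We prove that this conclusion is valid on $S^N_k$ if and only if $N\ge n(k-1)$ and, in addition, $k$ is a prime power or $n=1$. In particular the conjecture is false in general, and the smallest false case is $k=6$, $n=2$. For prime powers the proof uses an Euler class of an elementary abelian group. For $n=1$ it reduces to the fact that $kx=-1$ has no integer solution. The counterexamples come from an equivariant self-map of a sphere that has degree $0$; it is available because, when $k$ is not a prime power, the binomial coefficients $\binom k1,\dots,\binom k{k-1}$ have no common factor.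
\end{abstract}

\section{The question and the answer}

\subsection{The spaces and the labelings}

Let $k\ge 2$ and $N\ge 0$ be integers, put $\omega=e^{2\pi i/k}$ and $L=\{0,1,\dots,k-1\}$, and let
\[
S^N_k=\Big\{(z_0,\dots,z_N)\in\mathbb C^{N+1}:\ \sum_{i=0}^N|z_i|=1,\ z_i^k=|z_i|^k\Big\}.
\]
The condition $z_i^k=|z_i|^k$ says that $z_i=t_i\omega^{j_i}$ with $t_i=|z_i|\ge 0$ and $j_i\in L$. So every coordinate lives on a star with $k$ rays, and $\sum t_i=1$. For $N=0$ the space consists of $k$ points, and for $N=1$ it is the complete bipartite graph with $k+k$ vertices. In general it is the join of $N+1$ copies of the discrete set $L$. For $k=2$ it is the boundary of the cross-polytope in $\mathbb R^{N+1}$, an $N$-sphere.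

The group $G=\mathrm{Sym}(L)\cong\mathrm{Sym}(k)$ acts on $S_k^N$ by
\[
\pi\cdot(t_0\omega^{j_0},\dots,t_N\omega^{j_N})=(t_0\omega^{\pi(j_0)},\dots,t_N\omega^{\pi(j_N)}) .
\]
For $k=2$ the nontrivial element is the antipodal map.

A \emph{triangulation} $T$ of $S^N_k$ is a homeomorphism from (the geometric realization of) a simplicial complex $K$ to $S^N_k$. The complex $K$ is finite because $S_k^N$ is compact, and no linearity is assumed. We identify vertices and simplices of $K$ with their images in $S^N_k$ where convenient. The triangulation is \emph{invariant} if every $g\in G$ maps simplices onto simplices; then $G$ acts on $K$ by simplicial automorphisms.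

Fix $n\ge 1$ and consider the $kn$ labels $\omega^jm$ with $j\in L$ and $1\le m\le n$. We write $(j,m)$ for $\omega^jm$ and call $j$ its \emph{direction} and $m$ its \emph{color}. The group acts on labels by $\pi(j,m)=(\pi(j),m)$. A labeling $\ell$ of the vertices of an invariant triangulation is \emph{equivariant} if $\ell(\pi(v))=\pi(\ell(v))$ for all $\pi\in G$ and all vertices $v$. Call a simplex \emph{full} if for some color $m$ all $k$ labels $(j,m)$, $j\in L$, occur among its vertices. A full simplex has a $(k-1)$-dimensional face whose $k$ vertices carry exactly these labels.

For $k\ge2$, $n\ge1$, $N\ge0$ let $\mathcal C(k,n,N)$ be the following statement.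
\begin{quote}
\emph{For every $G$-invariant triangulation of $S^N_k$ and every equivariant labeling of its vertices by $\{(j,m):j\in L,\ 1\le m\le n\}$ there is a full simplex.}
\end{quote}
The conjecture of Simmons and Su, as posed in \cite{LZ}, is that $\mathcal C(k,n,n(k-1))$ holds for all $k\ge 2$ and $n\ge 1$.

\subsection{Why this dimension, and what one might guess}

For $k=2$ the labels are $\pm1,\dots,\pm n$, antipodal vertices carry opposite labels, and a full simplex contains an edge whose ends are labeled $+m$ and $-m$. So $\mathcal C(2,n,n)$ is a Tucker-type statement for the $n$-sphere, and it follows from the Borsuk--Ulam theorem. Send a vertex labeled $\pm m$ to plus or minus the $m$-th basis vector of $\mathbb R^n$ and extend affinely. Without a full simplex the result is an antipodal map from the $n$-sphere to $\mathbb R^n\setminus\{0\}$, and there is none.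

For general $k$ the role of the two points $\pm1$ on a line is played by the $k$ vertices of a simplex centered at the origin. Let
\[
W=\Big\{u\in\mathbb R^L:\ \sum_{j\in L} u_j=0\Big\},\qquad (\pi u)_{\pi(j)}=u_j ,
\]
of dimension $k-1$, and write $S(U)$ for the unit sphere of a Euclidean space $U$. Send a vertex with label $(j,m)$ to the $j$-th vertex of the simplex in the $m$-th summand of $W^n$. Without a full simplex this yields a $G$-map to $W^n\setminus\{0\}$, which is homotopy equivalent to the sphere $S(W^n)$ of dimension $n(k-1)-1$. Since $S^N_k$ has dimension $N$, obstruction theory leaves room for such a map when $N<n(k-1)$. Since $S^N_k$ is $(N-1)$-connected, one may expect such a map to be impossible when $N\ge n(k-1)$.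

Two features of the problem pull in different directions. First, if $k$ is not a prime power, then no $p$-group acts transitively on $L$, and the cohomological argument that we use for prime powers is not available; this makes failure plausible. Second, for $k\ge3$ the action on $S^N_k$ is not free. At a vertex $v$ with nontrivial stabilizer the direction of $\ell(v)$ is forced to be one of the directions visible in $v$ (Lemma~\ref{lem:forced}), and this speaks in favor of full simplices. Both features matter.

\begin{theorem}\label{thm:main}
For $k\ge 2$, $n\ge 1$ and $N\ge 0$,
\[
\mathcal C(k,n,N)\text{ holds}\iff N\ge n(k-1)\ \text{ and }\ (k\text{ is a prime power or }n=1).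
\]
\end{theorem}

With $N=n(k-1)$ we see that the Simmons--Su conjecture is true exactly when $k$ is a prime power or $n=1$. As a statement about all $k\ge2$ and $n\ge1$ it is false, the smallest false case being $k=6$, $n=2$. In the true cases the dimension $n(k-1)$ is best possible. In the false cases the conclusion fails on $S^N_k$ for every $N$, and the proof shows that it already fails for iterated barycentric subdivisions of the standard triangulation.

\subsection{Plan}

Theorem~\ref{thm:main} follows from four propositions, which together cover all $(k,n,N)$.
\begin{itemize}
\item If $N<n(k-1)$, then $\mathcal C(k,n,N)$ fails (Proposition~\ref{prop:lowdim}).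
\item If $k$ is a prime power and $N\ge n(k-1)$, then $\mathcal C(k,n,N)$ holds (Proposition~\ref{prop:primepower}).
\item If $n=1$, $k\ge3$ and $N\ge k-1$, then $\mathcal C(k,1,N)$ holds (Proposition~\ref{prop:onecolor}). The case $k=2$ is contained in the previous item.
\item If $k$ is not a prime power and $n\ge2$, then $\mathcal C(k,n,N)$ fails for every $N$ (Proposition~\ref{prop:counter}).
\end{itemize}

The last two items show how the two features interact. Let $k\ge3$. For $n=1$, a labeling without a full simplex gives a map from $S^N_k$ to $W\setminus\{0\}\simeq S(W)$, that is, up to homotopy, to the boundary of the simplex on $L$. The forced directions determine this map up to homotopy on the set of points with nontrivial stabilizer, and there it already sweeps out the codimension-one skeleton of the target. A degree count modulo $k$ then gives a contradiction. For $n\ge2$ only the directions are forced, not the colors. When we construct a counterexample, we may use a single color at the points with nontrivial stabilizer and so keep their image in the small subsphere $S(W)\subset S(W^n)$. Away from this subsphere there is room to change degrees by the sizes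 $\binom ka$ of certain $G$-orbits, and if $k$ is not a prime power these changes can kill all obstructions.

\section{The standard triangulation and the stabilizers}\label{sec:space}

Write $X=X^N=S^N_k$, and let $e_0,\dots,e_N$ be the standard basis of $\mathbb C^{N+1}$. For a nonempty set $I\subseteq\{0,\dots,N\}$ of \emph{positions} and a function $\varphi:I\to L$, the convex hull of the points $\omega^{\varphi(i)}e_i$, $i\in I$, is a simplex of dimension $|I|-1$ in $X$. These simplices form the \emph{standard triangulation} of $X$, which exhibits $X$ as the join of $N+1$ copies of $L$. We denote a standard simplex simply by $\varphi$, and call $J(\varphi)=\varphi(I)$ its set of directions. As a join of $N+1$ sets of $k$ points, $X$ is homotopy equivalent to a wedge of $(k-1)^{N+1}$ spheres of dimension $N$.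

The group acts by $\varphi\mapsto g\circ\varphi$ and preserves positions. Therefore
\begin{equation}\label{eq:pointwise}
\text{an element of $G$ that maps a standard simplex to itself fixes it pointwise,}
\end{equation}
and the stabilizer of $\varphi$ is the pointwise stabilizer of $J(\varphi)$ in $G$.

For a point $x=(t_i\omega^{j_i})\in X$ put
\[
J(x)=\{j_i:\ t_i>0\},\qquad \lambda_j(x)=\sum_{i:\ t_i>0,\ j_i=j}t_i\qquad(j\in L).
\]
The functions $\lambda_j$ are affine on each closed standard simplex, hence continuous, and
\[
J(x)=\{j:\lambda_j(x)>0\},\qquad \sum_j\lambda_j(x)=1,\qquad \lambda_{\pi(j)}(\pi x)=\lambda_j(x).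
\]
The stabilizer of $x$ is the pointwise stabilizer of $J(x)$, that is, $\mathrm{Sym}(L\setminus J(x))$. It is trivial if and only if $|J(x)|\ge k-1$. The points with nontrivial stabilizer form the set
\[
Y=\{x\in X:\ |J(x)|\le k-2\},
\]
a $G$-invariant subcomplex of the standard triangulation, consisting of the simplices $\varphi$ with $|J(\varphi)|\le k-2$. It is empty for $k=2$ and contains all standard vertices for $k\ge3$. Standard simplices not in $Y$ have trivial stabilizer.

\begin{lemma}\label{lem:forced}
Let $\ell$ be an equivariant labeling of an invariant triangulation, and let $v\in Y$ be a vertex with $\ell(v)=(j,m)$. Then $j\in J(v)$.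
\end{lemma}
\begin{proof}
The group $\mathrm{Sym}(L\setminus J(v))$ fixes $v$, hence fixes $\ell(v)$, hence fixes $j$. Since $|L\setminus J(v)|\ge2$, it fixes no element of $L\setminus J(v)$.
\end{proof}

\section{Labelings and equivariant maps}\label{sec:maps}

For $A\subseteq L$ let $\mathbf 1_A\in\mathbb R^L$ be the indicator vector of $A$, and put $\mathbf 1=\mathbf 1_L$. Recall that $\dim S(W^n)=n(k-1)-1$. The first lemma makes precise the passage from labelings to maps described in the introduction.

\begin{lemma}\label{lem:labtomap}
Let $K$ be the complex of an invariant triangulation of $X^N$ with an equivariant labeling that has no full simplex. Let $G$ act on $|K|$ by the affine extension of its action on vertices. Then there is a continuous $G$-map $F:|K|\to W^n\setminus\{0\}$.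
\end{lemma}
\begin{proof}
Send a vertex labeled $(j,m)$ to $\mathbf 1_{\{j\}}-\frac1k\mathbf 1$ in the $m$-th copy of $W$, and extend affinely over simplices. The resulting map $F$ is a $G$-map. For $x\in|K|$ let $c_{jm}\ge 0$ be the total barycentric weight of $x$ on vertices labeled $(j,m)$. The $m$-th component of $F(x)$ is $\sum_jc_{jm}(\mathbf 1_{\{j\}}-\frac1k\mathbf 1)$, which vanishes if and only if $c_{jm}$ does not depend on $j$. As the simplex carrying $x$ is not full, for each $m$ some $c_{jm}$ is $0$. So $F(x)=0$ would force all $c_{jm}=0$, against $\sum_{j,m}c_{jm}=1$.
\end{proof}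

For the converse we would like to label a vertex $v$ of a fine triangulation by a largest ``coordinate'' of $f(v)$. The difficulty is equivariance at the vertices $v\in Y$: the chosen label must be fixed by the stabilizer of $v$, so its direction must lie in $J(v)$. We ensure this by prescribing the map on $Y$. There some $\lambda_j$ vanishes, so $\lambda(x)=(\lambda_j(x))_j\ne\frac1k\mathbf 1$, and
\[
f_0(x)=\left(\frac{\lambda(x)-\frac1k\mathbf 1}{\|\lambda(x)-\frac1k\mathbf 1\|},\,0,\dots,0\right)\in S(W^n)\qquad(x\in Y)
\]
defines a continuous $G$-map $f_0:Y\to S(W^n)$.

\begin{lemma}\label{lem:maptolab}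
If there is a continuous $G$-map $f:X^N\to S(W^n)$ with $f|_Y=f_0$, then $\mathcal C(k,n,N)$ fails. The counterexample can be taken on an iterated barycentric subdivision of the standard triangulation.
\end{lemma}
\begin{proof}
For $u=(u_1,\dots,u_n)\in W^n$ put $a_{m,j}(u)=u_{m,j}-\min_iu_{m,i}\ge0$. Then for every $m$ some $a_{m,j}(u)$ is $0$, we have $a_{m,\pi(j)}(\pi u)=a_{m,j}(u)$, and $|a_{m,j}(u)-a_{m,j}(u')|\le 2\|u-u'\|$. If $u\ne0$, some $u_m\in W$ is nonzero, hence nonconstant, so some $a_{m,j}(u)$ is positive. By compactness there is $\varepsilon>0$ with $\max_{m,j}a_{m,j}(u)\ge\varepsilon$ for all $u\in S(W^n)$.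

Let $T$ be an iterated barycentric subdivision of the standard triangulation, so fine that $\|f(x)-f(x')\|<\varepsilon/4$ whenever $x,x'$ lie in a common simplex. It is $G$-invariant. In each $G$-orbit of vertices choose a representative $v$, let $\ell(v)=(j,m)$ be such that $a_{m,j}(f(v))$ is maximal, and put $\ell(\pi v)=\pi\ell(v)$. This is well defined provided that $\mathrm{Stab}(v)$ fixes $\ell(v)$. If $v\notin Y$, the stabilizer is trivial. If $v\in Y$, then $f(v)=f_0(v)$. Hence $a_{m,j}(f(v))=0$ for $m\ge 2$, and, since $\min_i\lambda_i(v)=0$, the number $a_{1,j}(f(v))$ is $\lambda_j(v)$ times a positive factor independent of $j$. So the chosen label is $(j,1)$ with $j\in J(v)$, and $\mathrm{Stab}(v)$ fixes it.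

Thus $\ell$ is an equivariant labeling, and by equivariance of $f$ we have $a_{m,j}(f(v))\ge\varepsilon$ whenever $\ell(v)=(j,m)$, for every vertex $v$. Suppose there were a full simplex, with vertices $v_j$ labeled $(j,m)$ for $j\in L$. Then for every $j\in L$
\[
a_{m,j}(f(v_0))\ge a_{m,j}(f(v_j))-2\cdot\tfrac{\varepsilon}{4}\ge\tfrac{\varepsilon}{2}>0,
\]
contradicting that some $a_{m,j}(f(v_0))$ is $0$.
\end{proof}

Since simplices outside $Y$ have trivial stabilizers, maps can be extended from $Y$ one orbit of simplices at a time. Below the critical dimension there is no obstruction.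

\begin{proposition}\label{prop:lowdim}
If $N<n(k-1)$, then $\mathcal C(k,n,N)$ fails.
\end{proposition}
\begin{proof}
Start with $f=f_0$ on $Y$ and extend over the standard simplices not in $Y$ in order of increasing dimension $q=0,1,\dots,N$. In each $G$-orbit of such simplices extend over one simplex $\varphi$, and define $f$ on $g\varphi$ by $f(gx)=gf(x)$. This is consistent because the stabilizer of $\varphi$ is trivial. For $q=0$ any value is allowed. For $q\ge1$ the map given on the boundary is a map $S^{q-1}\to S(W^n)$ with $q-1\le N-1<\dim S(W^n)$. It is null-homotopic, so it extends over the simplex. The result is a map as required in Lemma~\ref{lem:maptolab}.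
\end{proof}

\section{Prime powers}\label{sec:pp}

\begin{proposition}\label{prop:primepower}
If $k=p^r$ is a prime power and $N\ge n(k-1)$, then $\mathcal C(k,n,N)$ holds.
\end{proposition}

The idea is visible for $k=2$. An antipodal map $S^N\to\mathbb R^n\setminus\{0\}$ would give a nowhere-zero section of the sum of $n$ copies of the canonical line bundle over $\mathbb{RP}^N$. Its top Stiefel--Whitney class is $x^n$, with $x$ the generator of $H^1(\mathbb{RP}^N;\mathbb F_2)$, and $x^n\ne0$ for $n\le N$. For $k=p^r$ we replace $\mathbb Z/2$ by the group $E=(\mathbb Z/p)^r$. Identify $L$ with $E$; then $E$ acts on $L$ by translations, which embeds $E$ into $G$ as a simply transitive subgroup. Only the invariance under $E$ will be used. Instead of an orbit space we use the Borel construction, which is directly compared with the classifying space of $E$ and requires only that the fiber have the homology of $X$.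

\paragraph{Facts used.} Let $EE$ be a contractible CW complex with free cellular $E$-action, and $BE=EE/E$. For an $E$-space $Z$ let $Z_E=EE\times_EZ$; it fibers over $BE$ with fiber $Z$. A real representation $U$ of $E$ gives a vector bundle $EE\times_EU\to BE$. Its pullback to $Z_E$ is $EE\times_E(Z\times U)$, and an $E$-map $F:Z\to U\setminus\{0\}$ gives the nowhere-zero section $[y,x]\mapsto[y,x,F(x)]$ of this pullback. Let $e(U)\in H^{\dim U}(BE;\mathbb F_p)$ be the mod $p$ Euler class of the bundle. For $p=2$ this is the top Stiefel--Whitney class. For $p$ odd the bundle is orientable, since $|E|$ is odd and so $E$ acts with determinant $1$, and $e(U)$ is defined after a choice of orientation. The Euler class is natural, it is multiplicative on direct sums up to sign, and it vanishes for a bundle with a nowhere-zero section.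
\begin{itemize}
\item If $p=2$, then $H^*(BE;\mathbb F_2)=\mathbb F_2[x_1,\dots,x_r]$ with $\deg x_i=1$, and $\chi\mapsto e(\chi)=w_1(\chi)$ is an isomorphism from the group of characters $E\to\{\pm1\}$ to $H^1(BE;\mathbb F_2)$.
\item If $p$ is odd, let $\chi_1,\dots,\chi_r$ be a basis of the group of characters $E\to U(1)$, and let $y_i\in H^2(BE;\mathbb F_p)$ be the reduction of $c_1(\chi_i)$. Then $y_1,\dots,y_r$ generate a polynomial subring $\mathbb F_p[y_1,\dots,y_r]\subset H^*(BE;\mathbb F_p)$. The Euler class of the real plane underlying $\mathbb C_\chi$ is, up to sign, the reduction of $c_1(\chi)$, and $c_1$ is additive: $c_1(\prod\chi_i^{b_i})=\sum b_ic_1(\chi_i)$.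
\end{itemize}

\begin{proof}[Proof of Proposition~\ref{prop:primepower}]
Put $N_0=n(k-1)\geq 1$ and suppose there is an equivariantly labeled invariant triangulation of $X^N$ without a full simplex. Lemma~\ref{lem:labtomap} gives an $E$-map $F:|K|\to W^n\setminus\{0\}$. Let $e=e(W^n)\in H^{N_0}(BE;\mathbb F_p)$.

\emph{(a) The pullback of $e$ to $H^{N_0}(|K|_E;\mathbb F_p)$ is $0$}, because $F$ gives a nowhere-zero section of the pulled-back bundle.

\emph{(b) The map $H^i(BE;\mathbb F_p)\to H^i(|K|_E;\mathbb F_p)$ is injective for $i\le N$.} Consider the Serre spectral sequence
\[
E_2^{s,t}=H^s\big(BE;H^t(|K|;\mathbb F_p)\big)\Rightarrow H^{s+t}(|K|_E;\mathbb F_p),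
\]
where the coefficients may be twisted. The space $|K|\cong X$ is connected, because $N\ge1$, and $H^t(|K|;\mathbb F_p)=0$ unless $t\in\{0,N\}$. So the bottom row $t=0$ is $H^*(BE;\mathbb F_p)$ with untwisted coefficients, and the map in question is its edge homomorphism. The kernel comes from differentials ending in this row. Such a differential starts in row $N$, so it is $d_{N+1}$ and ends in $E_{N+1}^{s,0}$ with $s\ge N+1$.

\emph{(c) $e\ne0$.} As a representation of $E$, $\mathbb R\oplus W$ is the regular representation $\mathbb R[E]$, because $E$ acts simply transitively on $L$. If $p=2$, then $W$ is the sum of all nontrivial characters $E\to\{\pm1\}$. So $e$ is the $n$-th power of the product of all nonzero linear forms in $x_1,\dots,x_r$. If $p$ is odd, then $W$ is the sum of the real planes underlying $\mathbb C_\chi$, one for each pair $\{\chi,\bar\chi\}$ of nontrivial characters. For $\chi=\prod\chi_i^{b_i}$ nontrivial, its Euler class is $\pm\sum b_iy_i$, and this is nonzero since the $b_i$ are not all divisible by $p$. So $e$ is, up to sign, a product of nonzero linear forms in $y_1,\dots,y_r$. In both cases the product is taken in a polynomial ring over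 a field, hence is nonzero.

Since $N_0\le N$, statements (a), (b) and (c) contradict one another.
\end{proof}

The hypothesis $k=p^r$ enters only in the choice of $E$: step (c) uses an elementary abelian $p$-group that acts simply transitively on $L$.

\section{One color}\label{sec:one}

Let $n=1$. We drop the color and regard $\ell$ as a map from the vertices to $L$.

\begin{proposition}\label{prop:onecolor}
If $k\ge3$ and $N\ge k-1$, then $\mathcal C(k,1,N)$ holds.
\end{proposition}

Now $k$ is arbitrary, the argument of Section~\ref{sec:pp} is not available, and the proof uses the forced labels on $Y$. These are useful only if the triangulation respects $Y$. For $k=2$ it need not respect the standard simplices: on the circle $S^1_2$ an invariant triangulation may avoid the four standard vertices. For $k\ge3$ the space branches along the standard simplices, and every triangulation must see them.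

\begin{lemma}\label{lem:subcomplex}
If $k\ge3$ and $N\ge1$, every closed standard simplex of $X^N$ is the underlying space of a subcomplex of every triangulation $T$ of $X^N$.
\end{lemma}
\begin{proof}
Let $x$ lie in an open standard $d$-simplex $\varphi$. The link of $\varphi$ is the join of $N-d$ copies of $L$, one for each position not used by $\varphi$. It is homotopy equivalent to a wedge of $(k-1)^{N-d}$ spheres of dimension $N-d-1$ (for $d=N$ it is empty, and $\tilde H_{-1}(\emptyset)=\mathbb Z$). A small neighborhood of $x$ is the cone over the join of $\partial\varphi\cong S^{d-1}$ with this link, so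
\[
H_N(X,X\setminus x)\cong\tilde H_{N-d-1}(\text{link of }\varphi)\cong\mathbb Z^{(k-1)^{N-d}} .
\]
As $k\ge3$, the set $R=\{x:H_N(X,X\setminus x)\not\cong\mathbb Z\}$ is the standard $(N-1)$-skeleton. Local homology is constant along open simplices of $T$, so $R$ and $X\setminus R$ are unions of open $T$-simplices. The components of $X\setminus R$ are the open standard $N$-simplices. Open $T$-simplices are connected, so each open standard $N$-simplex is a union of open $T$-simplices. This union is finite, so its closure is a union of closed $T$-simplices, a subcomplex of $T$. Finally, a closed standard simplex $\varphi:I\to L$ is the intersection of the closed standard $N$-simplices containing it: at each position $i\notin I$ two extensions of $\varphi$ can disagree. Intersections of subcomplexes are subcomplexes.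
\end{proof}

Consequently $T$ restricts to an invariant triangulation of the subspace $X^{k-1}\subseteq X^N$ where $z_i=0$ for $i\ge k$. A full simplex of the restriction is one of $T$. \emph{From now on $N=k-1$}, so positions and labels both range over $\{0,\dots,k-1\}$.

\subsection{Three labels by hand}\label{sec:three}

Let $k=3$ and suppose $T$ has no full triangle. Then $Y$ consists of the standard simplices with a single direction $j$, and by Lemma~\ref{lem:forced} all vertices of $T$ on such a simplex are labeled $j$. In particular $\omega^je_i$ has label $j$.

Let $\varphi$ be a standard edge with positions $i<i'$ and labels $j,j'$ at its ends. Reading the labels along the edge, from $i$ to $i'$, gives a walk from $j$ to $j'$ on the triangle with vertices $0,1,2$ (steps may stand still). If $j=j'$ the walk is constant, and we put $d(\varphi)=0$. If $j\ne j'$, then the walk, as a $1$-chain, differs from the direct step $[j,j']$ by a cycle of the triangle, hence by $d(\varphi)\zeta$ with $d(\varphi)\in\mathbb Z$ and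
\[
\zeta=[1,2]-[0,2]+[0,1].
\]
So $d(\varphi)$ counts extra turns. A permutation $g$ maps $\zeta$ to $\mathrm{sgn}(g)\zeta$, so equivariance of $\ell$ gives $d(g\varphi)=\mathrm{sgn}(g)d(\varphi)$.

Now read labels around the boundary of a standard triangle $\psi$. The closed triangle is triangulated by triangles carrying at most two labels each. The boundary walk of such a small triangle is $0$ as a chain, and adding up, so is the boundary walk of $\psi$. Apply this to three triangles, writing the labels at positions $0,1,2$ in order, and let $\varphi_a$ be the edge of the triangle $012$ opposite to position $a$.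
\begin{itemize}
\item $\psi=012$: the boundary is $\varphi_0-\varphi_1+\varphi_2$, whence $\zeta+\big(d(\varphi_0)-d(\varphi_1)+d(\varphi_2)\big)\zeta=0$.
\item $\psi=112$: the edge in positions $0,1$ is constant, the edge in positions $1,2$ is $\varphi_0$, and the edge in positions $0,2$ is $(0\,1)\varphi_1$. Both nonconstant edges run from $1$ to $2$, so $d(\varphi_0)=d((0\,1)\varphi_1)=-d(\varphi_1)$.
\item $\psi=022$: the edge in positions $1,2$ is constant, the edge in positions $0,2$ is $\varphi_1$, and the edge in positions $0,1$ is $(1\,2)\varphi_2$. Both nonconstant edges run from $0$ to $2$, so $d(\varphi_1)=d((1\,2)\varphi_2)=-d(\varphi_2)$.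
\end{itemize}
With $x_a=(-1)^ad(\varphi_a)$ this says $x_0+x_1+x_2=-1$ and $x_0=x_1=x_2$. So $3x_0=-1$, which is impossible.

The triangle $012$ says that the boundary walk must be unwound by one full turn. The triangles with a repeated label say that this turn is distributed equally over the three edges. For general $k$ we replace walks by chains and turns by multiples of the boundary of a $(k-1)$-simplex. The new difficulty is that for $k\ge4$ Lemma~\ref{lem:forced} only confines the labels on a simplex $\varphi$ of $Y$ to $J(\varphi)$ and does not determine them. So ``the direct step'' has to be compared with the labels by a chain homotopy.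

\subsection{The general case}

\begin{proof}[Proof of Proposition~\ref{prop:onecolor}]
As explained, $N=k-1$. Suppose $T$ has no full simplex.

\medskip
\noindent\textbf{Chain complexes.} Let $C_*(X)$ be the chain complex of the standard triangulation, with basis elements $[\varphi]$ whose vertices are ordered by position. The action $g[\varphi]=[g\varphi]$ respects this order, so $G$ permutes the basis without signs. Let $C_*(T)$ be the oriented simplicial chain complex of $T$. For $J\subseteq L$ let $\Delta_J$ be the simplex with vertex set $J$, and put $\Delta=\Delta_L$. Let
\[
\zeta=\partial[0,1,\dots,k-1]\in C_{k-2}(\Delta),\qquad g\zeta=\mathrm{sgn}(g)\,\zeta .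
\]
Since $\Delta$ is acyclic and $k-2\ge1$, the $(k-2)$-cycles of $\Delta$ are the boundaries of elements of $C_{k-1}(\Delta)=\mathbb Z[0,\dots,k-1]$, that is, the integer multiples of $\zeta$.

\medskip
\noindent\textbf{Reading the labels: the map $\Lambda$.} Let $T_\varphi$ be the subcomplex of $T$ that triangulates the closed standard simplex $\varphi$ (Lemma~\ref{lem:subcomplex}). It is acyclic, $gT_\varphi=T_{g\varphi}$, and by \eqref{eq:pointwise} the stabilizer of $\varphi$ acts trivially on $C_*(T_\varphi)$. We construct a $G$-equivariant, augmentation-preserving chain map
\[
s:C_*(X)\to C_*(T),\qquad s[\varphi]\in C_*(T_\varphi),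
\]
by induction on the dimension $q$ of $\varphi$. For one representative $\varphi$ of each orbit, let $s[\varphi]$ be the vertex of $T_\varphi$ if $q=0$. If $q\ge1$, choose $s[\varphi]\in C_q(T_\varphi)$ with $\partial s[\varphi]=s\partial[\varphi]$. This is possible because $s\partial[\varphi]$ is a cycle in the acyclic complex $C_*(T_\varphi)$, of augmentation $0$ if $q=1$. Then put $s[g\varphi]=g\,s[\varphi]$. This is well defined since the stabilizer of $\varphi$ acts trivially on $C_*(T_\varphi)$.

As no simplex of $T$ carries all labels, $\ell$ is a simplicial map from $T$ to $\partial\Delta$. Let $\ell_\#$ be the induced chain map and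
\[
\Lambda=\ell_\#s:\ C_*(X)\to C_*(\partial\Delta)\subset C_*(\Delta),
\]
an equivariant augmentation-preserving chain map. If $|J(\varphi)|\le k-2$, then every vertex $v$ of $T_\varphi$ satisfies $\ell(v)\in J(v)\subseteq J(\varphi)$ by Lemma~\ref{lem:forced}, hence
\begin{equation}\label{eq:carrier}
\Lambda[\varphi]\in C_*(\Delta_{J(\varphi)})\qquad\text{if }|J(\varphi)|\le k-2 .
\end{equation}

\medskip
\noindent\textbf{The direct map $\Lambda_0$ and the comparison.} Let $\Lambda_0:C_*(X)\to C_*(\Delta)$ be induced by the simplicial map $\omega^je_i\mapsto j$. It is equivariant and augmentation-preserving, and $\Lambda_0[\varphi]\in C_*(\Delta_{J(\varphi)})$ for all $\varphi$. On $C_*(Y)$ we construct an equivariant $D$ of degree $1$ with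
\[
\Lambda_0-\Lambda=\partial D+D\partial,\qquad D[\varphi]\in C_{*+1}(\Delta_{J(\varphi)}) .
\]
Again we use induction on dimension and orbit representatives. We have to solve
\[
\partial D[\varphi]=\Lambda_0[\varphi]-\Lambda[\varphi]-D\partial[\varphi]
\]
in $C_*(\Delta_{J(\varphi)})$. The right side lies in this complex by \eqref{eq:carrier} and because $J(\psi)\subseteq J(\varphi)$ for every face $\psi$ of $\varphi$. In degree $0$ it has augmentation $0$. In positive degree it is a cycle, because by induction
\[
\partial D\partial[\varphi]=(\Lambda_0-\Lambda)\partial[\varphi]-D\partial\partial[\varphi]=\partial(\Lambda_0-\Lambda)[\varphi].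
\]
As $\Delta_{J(\varphi)}$ is acyclic, a solution exists. The extension $D[g\varphi]=gD[\varphi]$ is well defined, since the stabilizer of $\varphi$ fixes $J(\varphi)$ pointwise and so acts trivially on $C_*(\Delta_{J(\varphi)})$.

\medskip
\noindent\textbf{The numbers $d(\varphi)$.} Simplices of dimension at most $k-3$ have at most $k-2$ directions and so lie in $Y$. Hence $D$ is defined on $C_q(X)$ for $q\le k-3$. For a standard $(k-2)$-simplex $\varphi$ put
\[
w[\varphi]=\Lambda[\varphi]-\Lambda_0[\varphi]+D\partial[\varphi]\in C_{k-2}(\Delta),
\]
and extend $w$ linearly to $C_{k-2}(X)$. Then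
\[
\partial w[\varphi]=(\Lambda-\Lambda_0)\partial[\varphi]+\partial D\partial[\varphi]=-D\partial\partial[\varphi]=0,
\]
so $w[\varphi]=d(\varphi)\zeta$ with $d(\varphi)\in\mathbb Z$. We need three properties.
\begin{enumerate}
\item[(1)] $d(g\varphi)=\mathrm{sgn}(g)\,d(\varphi)$, because $w$ is equivariant and $g\zeta=\mathrm{sgn}(g)\zeta$.
\item[(2)] If $|J(\varphi)|\le k-2$, then $d(\varphi)=0$. Indeed, all terms of $w[\varphi]$ lie in $C_{k-2}(\Delta_{J(\varphi)})$, and this group is $0$ since $\dim\Delta_{J(\varphi)}\le k-3$.
\item[(3)] If $\psi$ is a standard $(k-1)$-simplex, then $w(\partial[\psi])=-\partial\Lambda_0[\psi]$. Indeed, $w(\partial[\psi])=\partial\Lambda[\psi]-\partial\Lambda_0[\psi]+D\partial\partial[\psi]$, and $\Lambda[\psi]\in C_{k-1}(\partial\Delta)=0$. This is where the absence of full simplices is used.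
\end{enumerate}

\medskip
\noindent\textbf{Two kinds of simplices.} Let $\varphi_a$ be the identity function restricted to the positions different from $a$, and put $x_a=(-1)^ad(\varphi_a)$.

Take $\psi=\mathrm{id}$. Then $\Lambda_0[\mathrm{id}]=[0,\dots,k-1]$ and $\partial[\mathrm{id}]=\sum_a(-1)^a[\varphi_a]$, so (3) gives
\[
\sum_{a\in L}x_a=-1 .
\]

Take $\psi=\tau$ with $\tau(a)=c\ne a$ and $\tau(i)=i$ for $i\ne a$. Then $\Lambda_0[\tau]=0$, because the label $c$ is repeated, so (3) gives $w(\partial[\tau])=0$. We go through the faces of $\tau$.
\begin{itemize}
\item Deleting a position $i\notin\{a,c\}$ leaves the directions $L\setminus\{a,i\}$, which are $k-2$ in number. By (2) this face contributes $0$.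
\item Deleting $a$ leaves $\varphi_a$, which contributes $(-1)^ad(\varphi_a)\zeta=x_a\zeta$.
\item Deleting $c$ leaves the function with $a\mapsto c$ and $i\mapsto i$ for $i\ne a,c$. This is $(a\,c)\circ\varphi_c$, which by (1) contributes $(-1)^c\cdot(-d(\varphi_c))\zeta=-x_c\zeta$.
\end{itemize}
Hence $x_a=x_c$. As $a\neq c$ were arbitrary, all $x_a$ equal one integer $x$ with $kx=-1$. This is impossible, as $k\ge2$.
\end{proof}

\section{Counterexamples}\label{sec:counter}

\begin{proposition}\label{prop:counter}
If $k$ is not a prime power and $n\ge2$, then $\mathcal C(k,n,N)$ fails for every $N\ge0$.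
\end{proposition}

Write $V=W^n$ and let $W_1=W\oplus0\oplus\dots\oplus0\subset V$ be the first summand. By Lemma~\ref{lem:maptolab} we need a $G$-map $f:X^N\to S(V)$ extending $f_0$ on $Y$, and $f_0$ takes values in $S(W_1)$. Extending over simplices outside $Y$ as in Proposition~\ref{prop:lowdim}, we now meet boundary maps $S^i\to S(V)$ that need not be null-homotopic. The device is a $G$-map $h:S(V)\to S(V)$ of degree $0$ that is the identity on $S(W_1)$. Composing with $h$ makes all boundary maps null-homotopic and does not disturb $f_0$.

\subsection{How to change the degree of the identity}\label{sec:six}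

Start with the identity of $S(V)$. Choose a point $c\notin S(W_1)$ with a small ball around it, and stretch the outer half of the ball over the whole ball, so that the sphere bounding the inner half is collapsed to $c$. Then let the inner half-ball wrap once around $S(V)$. This changes the degree by $\pm1$. Done equivariantly along the orbit of $c$, it changes the degree by $\pm r$, where $r$ is the size of the orbit. So we want orbits off $S(W_1)$ whose sizes have no common factor, and we must be able to choose the sign freely.

For $\emptyset\ne A\subsetneq L$ let $\hat w_A\in S(W)$ be the normalization of $\mathbf 1_A-\frac{|A|}k\mathbf 1$. The set $A$ is recovered from $\hat w_A$ as the set of positive coordinates, and $\pi\hat w_A=\hat w_{\pi(A)}$. So the orbit of $\hat w_A$ has $\binom k{|A|}$ points.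

Consider $k=6$ and $n=2$. The points $c_A=(0,\hat w_A)$ lie in $S(V)\setminus S(W_1)$. For $|A|=1,2,3$ they form orbits of sizes $6,15,20$, and
\[
1+20-15-6=0 .
\]
So it suffices to wrap positively at the $20$ points $c_A$ with $|A|=3$, and negatively at the $15+6$ points with $|A|=2$ and $|A|=1$. The sign is chosen as follows. Wrapping must be equivariant under the stabilizer $H$ of $c_A$. To reverse the sign, compose the wrapping with a reflection that fixes $c_A$ and commutes with $H$. Such a reflection exists because $c_A^\perp$ contains the $H$-fixed vector $y_A=(\hat w_A,0)$, and we reflect in the direction of $y_A$.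

The second summand of $V$ is what makes this possible. For $n=1$ we have $S(W_1)=S(V)$, and there is no room. For general $k$ the same orbit size may be needed several times, and we rotate $c_A$ towards $(\hat w_A,0)$ by an angle to obtain disjoint copies of the orbit.

\begin{lemma}\label{lem:gcd}
If $k$ is not a prime power, then $\gcd\{\binom ka:1\le a\le k-1\}=1$.
\end{lemma}
\begin{proof}
Let $p$ be a prime and $k=p^bm$ with $p\nmid m$. As $k$ is not a prime power, $1\le p^b\le k-1$. From $(1+x)^k\equiv(1+x^{p^b})^m\pmod p$ we get $\binom k{p^b}\equiv m\not\equiv0\pmod p$. So no prime divides all the binomial coefficients.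
\end{proof}

\begin{lemma}\label{lem:h}
If $k$ is not a prime power and $n\ge2$, there is a continuous $G$-map $h:S(V)\to S(V)$ of degree $0$ that is the identity on $S(W_1)$.
\end{lemma}
\begin{proof}
By Lemma~\ref{lem:gcd} there are finitely many triples $(a_l,\theta_l,\varepsilon_l)$, $l=1,\dots,M$, with $1\le a_l\le k-1$ (repetitions allowed), $\varepsilon_l\in\{\pm1\}$ and distinct $\theta_l\in(-\frac\pi2,\frac\pi2)$, such that
\[
\sum_{l=1}^M\varepsilon_l\binom k{a_l}=-1 .
\]

\emph{The centers.} For $\emptyset\ne A\subsetneq L$ and $|\theta|<\frac\pi2$ the vectors
\[
c_{A,\theta}=(\sin\theta\,\hat w_A,\ \cos\theta\,\hat w_A,\ 0,\dots,0),\qquad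
y_{A,\theta}=(\cos\theta\,\hat w_A,\ -\sin\theta\,\hat w_A,\ 0,\dots,0)
\]
of $V$ are orthonormal, and $\pi c_{A,\theta}=c_{\pi(A),\theta}$, $\pi y_{A,\theta}=y_{\pi(A),\theta}$. Different pairs $(A,\theta)$ give different points $c_{A,\theta}$. Indeed, the second component is a positive multiple of $\hat w_A$ and determines $A$; then the first determines $\sin\theta$. So the stabilizer of $c_{A,\theta}$ is $H=\{g\in G:g(A)=A\}$, it also fixes $y_{A,\theta}$, and the orbit of $c_{A,\theta}$ has $\binom k{|A|}$ elements. Since $\cos\theta\ne0$, we have $c_{A,\theta}\notin S(W_1)$.

Choose $\delta\in(0,\pi)$ so small that the closed geodesic balls $B_{A,l}$ of radius $\delta$ about the points $c_{A,\theta_l}$ ($|A|=a_l$, $1\le l\le M$) are pairwise disjoint and disjoint from $S(W_1)$. Put $h=\mathrm{id}$ outside these balls.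

\emph{The map on one ball.} For each $l$ fix one $A$ with $|A|=a_l$, and write $c=c_{A,\theta_l}$, $y=y_{A,\theta_l}$. Parametrize $B_{A,l}$ by the closed unit ball of $c^\perp$ via
\[
q(t)=\cos(\delta|t|)\,c+\sin(\delta|t|)\,\tfrac t{|t|},\qquad q(0)=c .
\]
Let $\kappa$ be the identity of $V$ if $\varepsilon_l=-1$, and the orthogonal reflection with $\kappa y=-y$ and $\kappa=\mathrm{id}$ on $y^\perp$ if $\varepsilon_l=+1$. In both cases $\kappa c=c$. Define
\[
h(q(t))=\begin{cases}
q\big((2|t|-1)\tfrac t{|t|}\big), & \tfrac12\le|t|\le1,\\[3pt]
\kappa\big(-\cos(2\pi|t|)\,c+\sin(2\pi|t|)\,\tfrac t{|t|}\big), & |t|\le\tfrac12,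
\end{cases}
\]
with value $\kappa(-c)=-c$ at $t=0$. For $|t|=\frac12$ both formulas give $c$, so $h$ is continuous; for $|t|=1$ it is the identity. It is $H$-equivariant. Indeed, $\eta\in H$ acts orthogonally and fixes $c$ and $y$, so $q(\eta t)=\eta q(t)$ and $\eta$ commutes with $\kappa$.

Now extend by $h(gz)=g\,h(z)$ to the balls $gB_{A,l}=B_{g(A),l}$. This is well defined, because $gB_{A,l}$ meets $B_{A,l}$ only if $g\in H$, and it reaches all balls with index $l$. So $h$ is a continuous $G$-map, and it is the identity on $S(W_1)$.

\emph{The degree.} Let $v\in S(V)$ be different from all centers. We sum local degrees over $h^{-1}(v)$. The spheres $|t|=\frac12$ are mapped to centers and contain no preimage of $v$.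

The complement of all closed half-balls $\{|t|\le\frac12\}$ is mapped homeomorphically onto $S(V)\setminus\{\text{centers}\}$: the map is the identity outside the balls, and each shell $\frac12<|t|\le1$ is stretched radially over a ball without its center. So this region contains one preimage of $v$. The region is connected, since $\dim S(V)\ge2$, and $h$ is the identity on a nonempty open part of it, so the local degree is $+1$.

The open half-ball $|t|<\frac12$ of the chosen ball $B_{A,l}$ is mapped homeomorphically onto $S(V)\setminus\{c\}$, so it contains one preimage of $v$, with a local degree that is constant on the half-ball. We compute it at $t=0$. For $\kappa=\mathrm{id}$ the derivative of $h$ there, as a map from $T_cS(V)=c^\perp$ to $T_{-c}S(V)=c^\perp$, is a positive multiple of the identity, since $q$ has derivative $\delta\cdot\mathrm{id}$ at $0$ and $t\mapsto-\cos(2\pi|t|)c+\sin(2\pi|t|)\frac t{|t|}$ has derivative $2\pi\cdot\mathrm{id}$. The space $c^\perp$ carries opposite orientations as the tangent space of the sphere at $c$ and at $-c$. So the local degree is $-1$. Composition with the reflection changes it to $+1$. In both cases the local degree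 is $\varepsilon_l$. On $gB_{A,l}$ the map $h$ equals $g\circ h|_{B_{A,l}}\circ g^{-1}$ with $g$ orthogonal, so the local degree is $\varepsilon_l$ there as well.

Altogether $\deg h=1+\sum_l\varepsilon_l\binom k{a_l}=0$.
\end{proof}

\subsection{Killing all obstructions}

\begin{proof}[Proof of Proposition~\ref{prop:counter}]
Let $h$ be as in Lemma~\ref{lem:h}. By Hopf's theorem, maps of a sphere to itself of equal degree are homotopic, so $h$ is null-homotopic (not equivariantly). Let $X^{(i)}$ be the standard $i$-skeleton of $X^N$. We construct $G$-maps
\[
f_i:Y\cup X^{(i)}\to S(V),\qquad f_i|_Y=f_0|_Y,\qquad i=0,1,\dots,N .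
\]
As $k\ge3$, all standard vertices lie in $Y$, so $Y\cup X^{(0)}=Y$, and for $i=0$ we take the map $f_0$ of Section~\ref{sec:maps}. Given $f_i$ with $i<N$, the composition $h\circ f_i$ is a $G$-map, and it still equals $f_0$ on $Y$, because $f_0(Y)\subset S(W_1)$ and $h$ is the identity on $S(W_1)$. On the boundary of an $(i+1)$-simplex, $h\circ f_i$ is null-homotopic, because $h$ is. So it extends over the simplex. Do this for one simplex in each $G$-orbit of $(i+1)$-simplices not in $Y$, and extend equivariantly, which is possible because their stabilizers are trivial. The result is a $G$-map $f_{i+1}$ on $Y\cup X^{(i+1)}$ that extends $h\circ f_i$ and equals $f_0$ on $Y$.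

The map $f_N:X^N\to S(W^n)$ satisfies the hypothesis of Lemma~\ref{lem:maptolab}, so $\mathcal C(k,n,N)$ fails.
\end{proof}

\begin{remark}
The construction of $h$ breaks down for a prime power $k=p^r\ge3$. All $\binom ka$ with $1\le a\le k-1$ are then divisible by $p$, because $(1+x)^k\equiv1+x^k\pmod p$, so no combination of these orbit sizes equals $-1$. This agrees with Proposition~\ref{prop:primepower}: the proof of Proposition~\ref{prop:counter} uses only $k\ge3$ and the existence of $h$, so for such $k$ and $n\ge2$ a map $h$ as in Lemma~\ref{lem:h} cannot exist.
\end{remark}

\begin{thebibliography}{9}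
\bibitem{LZ} Mark de Longueville, Rade T. Zivaljevic, \emph{The Borsuk-Ulam-property, Tucker-property and constructive proofs in combinatorics}, arXiv:math/0507269 (2005).
\end{thebibliography}
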